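\title{Adding one edge to a multitriangulation of the half-cylinder}

\begin{abstract}
A $k$-triangulation of the half-cylinder with $n$ marked points is a maximal set of arcs whose lift to the universal cover contains no $k+1$ pairwise crossing arcs. Maximality says that an arc of the cover that is missing from the lift creates such a crossing when it is added together with all its translates. We prove that for arcs of length less than $(k+1)n$ the single arc suffices. This answers affirmatively a question of Solotko, Tung, Yang and Zhang, who asked for lengths less than $kn$; the bound $(k+1)n$ is sharp, and we determine all exceptional arcs. The proof translates the absence of crossings into the condition that the $k$-th power of a word contains a reduced word for the longest element of the Coxeter group $B_{k(n-1)}$. The key fact is that such a word always has a subword whose $k$-th power is exactly a reduced word for the longest element.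
\end{abstract}

\section{The question and the answer}

\subsection{Edges, crossings, triangulations}

Fix integers $k,n\ge 1$. The half-cylinder $\mathcal C_n$ has $n$ marked points on its boundary. Its universal cover $\overline{\mathcal C}_n$ has marked points $\alpha_i$, $i\in\mathbb Z$, lying in this order along the boundary, and the deck translation carries $\alpha_i$ to $\alpha_{i+n}$. We write $i$ for $\alpha_i$. An \emph{edge} of $\overline{\mathcal C}_n$ is an arc joining two distinct marked points. Only its endpoints matter, so we denote it by $[a,b]=[b,a]$; unless we say otherwise, $a<b$. Its \emph{length} is $|a-b|$. Boundary arcs and all other short arcs are allowed. Edges of $\mathcal C_n$ are the images of edges of $\overline{\mathcal C}_n$, that is, classes of edges modulo $[a,b]\mapsto[a+n,b+n]$. A set $E$ of edges of $\mathcal C_n$ lifts to a translation-invariant set $\overline E$ of edges of $\overline{\mathcal C}_n$.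

Two edges $[a,b]$ and $[c,d]$ \emph{cross} if their endpoints interleave: $a<c<b<d$ or $c<a<d<b$. An \emph{$r$-crossing} is a set of $r$ pairwise crossing edges of $\overline{\mathcal C}_n$; some of them may be translates of one another. Crossing edges have different left ends. Sorting by left ends, we see that a $(k+1)$-crossing is the same thing as a family $[a_i,b_i]$, $0\le i\le k$, with
\begin{equation}\label{eq:crossing}
a_0<a_1<\dots<a_k<b_0<b_1<\dots<b_k .
\end{equation}

A \emph{$k$-triangulation} on $\mathcal C_n$ is a set $T$ of edges of $\mathcal C_n$ that is maximal, with respect to inclusion, among the sets whose lift contains no $(k+1)$-crossing. The following question was posed in \cite{STYZ}.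

\begin{quote}
\emph{Let $T$ be a $k$-triangulation on $\mathcal C_n$ and let $e\notin\overline T$ be an edge of $\overline{\mathcal C}_n$ of length $<kn$. Does $\overline T\cup\{e\}$ contain a $(k+1)$-crossing?}
\end{quote}

For $k=2$ the answer was known to be yes, even for lengths $\le 2n$.

The maximality of $T$ says something weaker. An edge of $\mathcal C_n$ outside $T$ cannot be added, so the union of $\overline T$ with \emph{all} translates of $e$ contains a $(k+1)$-crossing, and this crossing may use several translates of $e$. The question is whether another crossing uses $e$ alone. If $e$ has length at most $n$, then no two translates of $e$ cross, so every crossing uses at most one of them; after a translation this one is $e$, and the answer is yes for a trivial reason. This settles $k=1$. For longer edges, say $k=2$ and $e$ of length between $n+1$ and $2n$, maximality might only provide a crossing $\{e,e+n,f\}$ with $f\in\overline T$, and there is no evident way to trade $e+n$ for an edge of $\overline T$. At the other end, some restriction on the length is needed: very long edges cross their own translates too often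 to lie in any $\overline T$, and some of them can be added without harm, as we shall see.

\begin{lemma}\label{lem:relevant}
Every edge of a $(k+1)$-crossing has length $>k$. An edge of length $>kn$ forms a $(k+1)$-crossing with its translates by $n,2n,\dots,kn$.
\end{lemma}

\begin{proof}
In \eqref{eq:crossing} there are $k$ endpoints strictly between $a_i$ and $b_i$, namely $a_{i+1},\dots,a_k,b_0,\dots,b_{i-1}$, so $b_i-a_i\ge k+1$. If $b-a>kn$, then $a<a+n<\dots<a+kn<b<b+n<\dots<b+kn$.
\end{proof}

We call an edge, on $\overline{\mathcal C}_n$ or on $\mathcal C_n$, \emph{relevant} if its length $\ell$ satisfies $k<\ell\le kn$. By Lemma~\ref{lem:relevant}, the $k$-triangulations are exactly the sets $T$ consisting of all edges of length $\le k$ together with an inclusion-maximal set $F$ of relevant edges such that $\overline F$ contains no $(k+1)$-crossing. We call $F$ the \emph{relevant part} of $T$.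

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $T$ be a $k$-triangulation on $\mathcal C_n$ and let $e\notin\overline T$ be an edge of $\overline{\mathcal C}_n$ of length $\le kn$. Then $\overline T\cup\{e\}$ contains a $(k+1)$-crossing.
\end{theorem}

In particular the answer to the question is yes for all $k,n\ge1$. The proof also yields the following. A $k$-triangulation of a convex polygon is, as usual, a maximal set of chords (sides included) without $k+1$ pairwise crossing chords.

\begin{theorem}\label{thm:structure}
Let $T$ be a $k$-triangulation on $\mathcal C_n$.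
\begin{enumerate}
\item[(a)] $T$ has exactly $k(n-1)$ relevant edges, exactly $k(2n-1)$ edges in total, and exactly one edge of length $kn$, say the class of $[x,x+kn]$.
\item[(b)] For an edge $e\notin\overline T$ of arbitrary length, $\overline T\cup\{e\}$ has no $(k+1)$-crossing if and only if $e=[a,b]$ with $a\equiv b\equiv x\pmod n$ and $b-a>kn$. So the conclusion of Theorem~\ref{thm:main} holds for all lengths $<(k+1)n$, and for every $T$ it fails for some edge of length $(k+1)n$.
\item[(c)] Let $n\ge2$, and let $\Delta$ be the simplicial complex of sets of relevant edges of $\mathcal C_n$ whose lift has no $(k+1)$-crossing. Then $\Delta$ is pure with facets of size $k(n-1)$, and every face of size $k(n-1)-1$ lies in exactly two facets.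
\item[(d)] Let $n\ge2$. Reducing indices modulo $2kn$ is a bijection from the $k$-triangulations on $\mathcal C_n$ to the $k$-triangulations of the convex $2kn$-gon that are invariant under $i\mapsto i+n$.
\end{enumerate}
\end{theorem}

For $n=1$ there are no relevant edges and $T$ consists of the $k$ edges of length $\le k$; then Theorem~\ref{thm:main} is empty and part (a) is clear.

\subsection{The smallest example, and the idea of the proof}\label{sec:example}

Let $k=n=2$. The relevant lengths are $3$ and $4$. On $\mathcal C_2$ there are two edges of each length: the classes $A,A'$ of $[0,3],[1,4]$ and the classes $B,B'$ of $[0,4],[1,5]$.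
\begin{itemize}
\item $\{A,A'\}$ and $\{B,B'\}$ are forbidden, because of the $3$-crossings $[0,3],[1,4],[2,5]$ and $[0,4],[1,5],[2,6]$.
\item $\{A,B\}$ is allowed: all left ends are even, so three edges with increasing left ends have $a_2\ge a_0+4\ge b_0$.
\item $\{A,B'\}$ is allowed: all right ends are odd, so three edges with increasing right ends have $a_2\ge b_2-4\ge b_0$.
\item $\{A',B'\}$ and $\{A',B\}$ are the translates by $1$ of $\{A,B\}$ and $\{A,B'\}$.
\end{itemize}
So there are four $2$-triangulations, and $\Delta$ is a cycle of length $4$. If $T$ has relevant part $\{A,B\}$, the missing edge $[1,4]$ lies in the $3$-crossing $[0,3],[1,4],[2,5]$, and $[1,5]$ lies in $[0,4],[1,5],[2,6]$. In both cases the other two edges belong to $\overline T$.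

Here is the same example in the language of the proof. List the four classes by the position of their midpoints, with representatives $[-1,2],[-1,3],[0,3],[0,4]$ whose endpoint sums are $1,2,3,4$. Replace an edge of length $4-i$ by the letter $s_i$. The list becomes the word $s_1s_0s_1s_0$. For a set $F$ of relevant edges delete the letters of $F$, and call the remaining word $P_F$. For the four allowed pairs $F$, the word $P_F$ is $s_0s_1$ or $s_1s_0$, whose square is a reduced word for the longest element of the Coxeter group $B_2$. For the two forbidden pairs $P_F$ is $s_0s_0$ or $s_1s_1$, whose square does not even contain both generators.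

In general, let $n\ge2$ and $m=k(n-1)$, and let $w_0$ be the longest element of $B_m$. We prove in Sections~\ref{sec:polygon} and~\ref{sec:fold} that
\[
\overline F\text{ has no $(k+1)$-crossing}\iff P_F^{\,k}\text{ contains a reduced word for }w_0 .
\]
Thus $F$ is the relevant part of a $k$-triangulation precisely when $P_F$ has the property on the right and loses it whenever a letter of $P_F$ is deleted. Deleting a letter of $P_F$ deletes $k$ letters of $P_F^{\,k}$ at once; this is what adding an edge with all its translates means. If instead we add the edge only with its translates by multiples of $kn$, then a single letter is deleted, once the power has been rewritten as a word in the symmetric group $S_{2m}\supset B_m$. If $P_F^{\,k}$ is itself a reduced word, with no letters to spare, then even this is fatal, and Theorem~\ref{thm:main} follows by counting letters. So everything rests on the claim that, for $m=k(n-1)$, a word $P$ that is minimal with the property ``$P^k$ contains a reduced word for $w_0$'' has $P^k$ reduced. This is Theorem~\ref{thm:power}, proved in Section~\ref{sec:power}. Section~\ref{sec:deduce} deduces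 Theorem~\ref{thm:main} from it and does the case $n=2$ by hand. Section~\ref{sec:structure} proves Theorem~\ref{thm:structure}.

\section{Words in Coxeter groups}\label{sec:words}

Let $(W,S)$ be a finite Coxeter system with length function $\ell$, Bruhat order $\le$ and longest element $w_0$; our reference is \cite{BB}. For $w\in W$ and $s\in S$ we have $\ell(ws)=\ell(w)\pm1$, and $ws<w$ means $\ell(ws)<\ell(w)$; likewise on the left. A \emph{word} is a finite sequence $Q$ of elements of $S$, and $|Q|$ is its number of letters. A \emph{subword} is obtained by deleting letters at arbitrary positions. We write $Q\sqsupseteq w$, and say that $Q$ \emph{contains} $w$, if some subword of $Q$ is a reduced word for $w$. The \emph{Demazure product} $\delta(Q)\in W$ is defined by $\delta(\emptyset)=1$ and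
\[
\delta(Qs)=\text{the longer of }\delta(Q)\text{ and }\delta(Q)s .
\]
If $Q$ is reduced, $\delta(Q)$ is its product.

\begin{lemma}\label{lem:demazure}
(i) The product of any subword of $Q$ is $\le\delta(Q)$. (ii) $Q\sqsupseteq w$ if and only if $w\le\delta(Q)$. In particular, $Q\sqsupseteq w_0$ if and only if $\delta(Q)=w_0$.
\end{lemma}

\begin{proof}
(i) We use induction on $|Q|$. Let $Q=Q's$ and $\delta=\delta(Q)$; then $\delta(Q')\le\delta$ and $\delta s<\delta$. The product of a subword of $Q$ is $u$ or $us$ with $u\le\delta(Q')\le\delta$. If $us<u$, then $us\le\delta$. If $us>u$, then $u\ne\delta$, so $u<\delta$, $\delta s<\delta$ and $us>u$; the lifting property \cite[Prop.~2.2.7]{BB}, in its right-handed version, gives $us\le\delta$.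

(ii) If $Q\sqsupseteq w$, then $w\le\delta(Q)$ by (i). Conversely, the letters of $Q$ at which the Demazure product increases form a reduced word for $\delta(Q)$, and by the subword property \cite[Thm~2.2.2]{BB} every $w\le\delta(Q)$ has a reduced word that is a subword of it.
\end{proof}

\begin{lemma}[Rotation]\label{lem:rotation}
Let $s\in S$ and $s'=w_0sw_0\in S$. Then $sY\sqsupseteq w_0$ if and only if $Ys'\sqsupseteq w_0$.
\end{lemma}

\begin{proof}
A reduced word for $w_0$ in $sY$ either lies in $Y$ or has the form $sR$ with $R$ a subword of $Y$. In the second case $Rs'$ has the same number of letters and product $(sw_0)s'=sw_0\,w_0sw_0=w_0$. The converse is the same computation read backwards.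
\end{proof}

\paragraph{Type $A$.} In the symmetric group $S_h$ let $\sigma_i=(i\ \,i{+}1)$, $1\le i<h$. Then $u\sigma_i$ arises from $u$ by exchanging the values at positions $i$ and $i+1$, and $u\sigma_i>u$ if and only if $u(i)<u(i+1)$. Moreover $w_0(i)=h+1-i$, $\ell(w_0)=\binom h2$ and $w_0\sigma_iw_0=\sigma_{h-i}$.

\paragraph{Type $B$} \cite[\S8.1]{BB}. Let $\pm[m]=\{-m<\dots<-1<1<\dots<m\}$. The group $B_m$ consists of the bijections $w$ of $\pm[m]$ with $w(-x)=-w(x)$. Products are compositions in which the rightmost factor acts first. The generator $s_0$ exchanges $\pm1$, and $s_i$ ($1\le i<m$) exchanges $i\leftrightarrow i+1$ and $-i\leftrightarrow-i-1$. We use two facts.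
\begin{enumerate}
\item[(B1)] $\ell(w)=\operatorname{inv}(w(1),\dots,w(m))-\sum_{j\in[m]:\,w(j)<0}w(j)$, where $\operatorname{inv}$ counts inversions \cite[Prop.~8.1.1]{BB}. The longest element is $w_0=-\mathrm{id}$; it is central, and $\ell(w_0)=m^2$.
\item[(B2)] If $s\in S$ exchanges the consecutive elements $x<x'$ of $\pm[m]$, then $ws<w$ if and only if $w(x)>w(x')$ \cite[Prop.~8.1.2]{BB}. Passing to inverses, $sw<w$ if and only if $w^{-1}(x)>w^{-1}(x')$.
\end{enumerate}

\section{Crossings in a polygon as words in the symmetric group}\label{sec:polygon}

In Sections~\ref{sec:polygon} and~\ref{sec:fold} we assume $n\ge2$ and put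
\[
L=kn,\qquad N=2L,\qquad m=L-k=k(n-1)\ge1,\qquad h=N-2k=2m .
\]
A polygon with $N$ vertices enters for the following reason. In a $(k+1)$-crossing \eqref{eq:crossing} of edges of length $\le L$ we have $b_k\le a_k+L<b_0+L\le a_0+2L$. So the whole crossing fits into a window of length $N$ and is a crossing of chords of an $N$-gon. In this section we treat the polygon alone; Section~\ref{sec:fold} relates it to the half-cylinder.

\subsection{Cells}

A chord of the $N$-gon with vertices $1,\dots,N$ has endpoints $a<b$, and it can occur in a $(k+1)$-crossing only if $k<b-a<N-k$. We unroll these chords into a strip. Let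
\[
\mathcal S=\{(a,b)\in\mathbb Z^2:\ k<b-a<N-k\}
\]
be the set of \emph{cells}, ordered componentwise ($\preceq$). The \emph{level} of $(a,b)$ is $b-a$ and its \emph{letter} is $\sigma_{b-a-k}\in S_h$. The map
\[
\gamma(a,b)=(b,a+N)
\]
exchanges the two ends of a chord and goes once around for one of them. It is an automorphism of the ordered set $\mathcal S$ with $c\prec\gamma c$, and it changes the level $d$ to $N-d$, hence the letter $\sigma_i$ to $\sigma_{h-i}$.

For a finite set $D\subset\mathcal S$ let $Q(D)$ be the word of its letters read along a linear extension of $\preceq$. If $(a,b)$ and $(a',b')$ are incomparable, say $a<a'$ and $b>b'$, then their levels differ by at least $2$, so their letters commute. Two linear extensions are related by exchanges of adjacent incomparable elements; hence the property $Q(D)\sqsupseteq w_0$ does not depend on the choice.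

We need two finite windows in $\mathcal S$. The first corresponds to the polygon and makes crossings visible; the second is compatible with the translation by $n$. Let
\[
I_0=\{a\le0\},\qquad I_1=\{a+b\le0\}.
\]
These are lower sets (closed under going down) of $\mathcal S$, and $I_1\subset I_0$ because $a<b$. The difference $I_0\setminus I_1$ is finite, because there $0\le-a<b<a+N-k$. For a lower set $I$ with $I_1\subseteq I\subseteq I_0$ we have $\gamma^{-1}I\subseteq I$, since $\gamma^{-1}c\prec c$; put $D(I)=\gamma I\setminus I$. In particular
\[
D_0=D(I_0)=\{a\ge1,\ b\le N\},\qquad D_1=D(I_1)=\{0<a+b\le N\},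
\]
since $\gamma I_0=\{b\le N\}$ and $\gamma I_1=\{a+b\le N\}$. As $D(I)\subseteq\gamma I_0\setminus I_1=D_0\cup(I_0\setminus I_1)$, the set $D(I)$ is finite. It meets every $\gamma$-orbit exactly once: an orbit is a strictly increasing chain $(\gamma^ic)_{i\in\mathbb Z}$, it meets $I$ in a nonempty proper initial segment (because $\gamma^2$ adds $N$ to both coordinates), and $D(I)$ contains exactly the first element outside $I$. See Figure~\ref{fig:windows}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \x in {0.5,4.5,8.5} \draw[dashed] (\x,-0.5)--(\x,2.5);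
\foreach \p in {(1,0),(3,0),(2,1),(4,1),(1,2),(3,2),(5,2)} \draw \p circle (3.2pt);
\foreach \p in {(5,0),(7,0),(6,1),(8,1),(7,2)} \fill \p circle (3.2pt);
\foreach \p in {(9,0),(11,0),(13,0),(10,1),(12,1),(9,2),(11,2)} \draw[fill=gray!45] \p +(-0.1,-0.1) rectangle +(0.1,0.1);
\node[left] at (0.2,0) {level $3$, $\sigma_1$};
\node[left] at (0.2,1) {level $4$, $\sigma_2$};
\node[left] at (0.2,2) {level $5$, $\sigma_3$};
\foreach \x in {1,...,13} \node[below] at (\x,-0.5) {\footnotesize $\x$};
\node at (7,-1.5) {$a+b$};
\end{tikzpicture}
\caption{The two windows for $k=n=2$, so $N=8$. A cell $(a,b)$ is drawn at horizontal position $a+b$, in the row of its level $b-a$. The slab $D_1$ consists of the circles (open and black), the polygon window $D_0$ of the black circles and the gray squares. The map $\gamma$ shifts by $8$ and reflects in the middle row; it carries the open circles to the gray squares. Reading $D_1$ from left to right gives $(\sigma_1\sigma_3\,\sigma_2\,\sigma_1\sigma_3\,\sigma_2)^2$, one factor for each of the two slabs between dashed lines.}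
\label{fig:windows}
\end{figure}

A \emph{polygon crossing} is a family of cells $(a_i,b_i)$, $0\le i\le k$, with
\[
1\le a_0<\dots<a_k<b_0<\dots<b_k\le N .
\]
All these cells lie in $D_0$.

\begin{proposition}\label{prop:polygon}
Let $Y\subseteq\mathcal S$ be $\gamma$-invariant. The following are equivalent:
\begin{enumerate}
\item[(i)] $Y$ contains no polygon crossing;
\item[(ii)] $Q(D_0\setminus Y)\sqsupseteq w_0$;
\item[(iii)] $Q(D_1\setminus Y)\sqsupseteq w_0$.
\end{enumerate}
\end{proposition}

The next two subsections prove the equivalence of (ii) and (iii) and that of (i) and (ii).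

\subsection{Moving the window: equivalence of (ii) and (iii)}

Pass from $I_1$ to $I_0$ by adding the cells of $I_0\setminus I_1$ one at a time along a linear extension. Consider one step $I\to I'=I\cup\{c\}$ between lower sets. Then $c$ is minimal in $\mathcal S\setminus I$, so $\gamma^{-1}c\in I$ and $c$ is a minimal element of $D(I)$. Also $\gamma c\notin I'$, and $D(I')=(D(I)\setminus\{c\})\cup\{\gamma c\}$. Here $\gamma c$ is maximal: if $\gamma c\prec\gamma d$ with $d\in I'$, then $c\prec d$, so $d\in I$ and hence $c\in I$, a contradiction. If $c\in Y$, then $\gamma c\in Y$ and the word does not change. Otherwise the words before and after can be read as $\sigma_iR$ and $R\sigma_{h-i}$, and Lemma~\ref{lem:rotation} applies, since $w_0\sigma_iw_0=\sigma_{h-i}$. \qed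

\subsection{A recursion for crossings: equivalence of (i) and (ii)}

By Lemma~\ref{lem:demazure}, (ii) says that $\delta(Q(D_0\setminus Y))=w_0$. We compute this Demazure product by a sorting procedure. The plan is to encode the permutation by counting functions and to observe that, after a shift, they obey the recursion of a \emph{longest chain} of cells of $Y$ that increase strictly in both coordinates; a polygon crossing is such a chain.

\paragraph{Sorting.} Process the cells of $D_0$ along a linear extension, starting from $u=\mathrm{id}\in S_h$. At a cell of $Y$ do nothing. At a cell outside $Y$ with letter $\sigma_i$, replace $u$ by $u\sigma_i$ if $u(i)<u(i+1)$. The final $u$ is $\delta(Q(D_0\setminus Y))$.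

Fix $j\in[1,h-1]$ and let $g(i)=\#\{p\le i:u(p)\le j\}$ for $0\le i\le h$. Then $g(0)=0$, $g(h)=j$, $g(i)-g(i-1)\in\{0,1\}$, and initially $g(i)=\min(i,j)$. At every time
\begin{equation}\label{eq:gineq}
g(i)\ge\max\bigl(g(i-1),\,g(i+1)-1\bigr)\qquad(1\le i\le h-1).
\end{equation}
After a step at a cell outside $Y$ with letter $\sigma_i$, the larger of the values $u(i),u(i+1)$ stands at position $i$. So the new value of $g(i)$ is $g(i-1)+1$ if both values are $\le j$, that is, if $g(i+1)-g(i-1)=2$, and it is $g(i-1)$ if $g(i+1)-g(i-1)\in\{0,1\}$. In all cases the step replaces $g(i)$ by $\max(g(i-1),g(i+1)-1)$, and it changes no other value of $g$. Finally,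
\begin{equation}\label{eq:w0}
u=w_0\iff\text{for every }j\in[1,h-1]\text{ the final value of }g(h-j)\text{ is }0 ,
\end{equation}
where $u$ is the final permutation, since the right side says that for every $j$ the values $1,\dots,j$ occupy the last $j$ positions.

\paragraph{The recursion.} Let
\[
\Omega=\{(a,b):\ a\ge0,\ b\le N,\ k\le b-a\le N-k\}\supset D_0 .
\]
The points of $\Omega\setminus D_0$ have $a=0$ or level $k$ or level $N-k$. Define $H$ on $\Omega$ by
\[
H(0,b)=\min(b-k,j),\qquad H=0\text{ on level }k,\qquad H=j\text{ on level }N-k,
\]
which is consistent at $(0,k)$ and $(0,N-k)$, and for $(a,b)\in D_0$ let $H(a,b)$ be the value of $g(b-a-k)$ just after $(a,b)$ is processed.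

Consider the moment just before a cell $(a,b)\in D_0$ of level $d$ is processed, and let $i=d-k$. Cells whose levels differ by at most $1$ are comparable. So the cells of levels $d$, $d-1$, $d+1$ processed so far are exactly those below $(a,b)$, and the last of them on the three levels are $(a-1,b-1)$, $(a,b-1)$ and $(a-1,b)$, if these lie in $D_0$. If they do not, the corresponding value of $g$ is still the initial one (when $a=1$), or the constant $g(0)=0$ (level $k$), or the constant $g(h)=j$ (level $N-k$). In every case, at this moment
\[
g(i)=H(a-1,b-1),\qquad g(i-1)=H(a,b-1),\qquad g(i+1)=H(a-1,b).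
\]
Put $R(a,b)=H(a,b)+a$. The rule for $g$ and \eqref{eq:gineq} give, for $(a,b)\in D_0$,
\begin{equation}\label{eq:R}
R(a,b)=\begin{cases}
\max\bigl(R(a,b-1),R(a-1,b)\bigr),&(a,b)\notin Y,\\[2pt]
R(a-1,b-1)+1\ \ge\ \max\bigl(R(a,b-1),R(a-1,b)\bigr),&(a,b)\in Y.
\end{cases}
\end{equation}
Let $t=k+j$. The cell $(t,N)\in D_0$ is the last one of level $N-t=k+(h-j)$, so the final value of $g(h-j)$ is $H(t,N)=R(t,N)-t\ge0$. By \eqref{eq:w0}, condition (ii) holds if and only if
\begin{equation}\label{eq:criterion}
R(t,N)\le t\quad\text{for every }j\in[1,h-1],\text{ where }t=k+j\text{ and }R\text{ is formed with this }j.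
\end{equation}

\paragraph{$R$ is monotone on $\Omega$.} First consider unit steps inside $\Omega$. For steps ending in $D_0$ use \eqref{eq:R}. On $a=0$ the function $\min(b-k,j)$ is monotone in $b$. A step ending on level $k$ has the form $(a-1,a+k)\to(a,a+k)$, and $R(a-1,a+k)\le1+(a-1)=R(a,a+k)$ because $g(1)\le1$. A step ending on level $N-k$ with $a\ge1$ has the form $(a,b-1)\to(a,b)$, and $R(a,b-1)\le j+a=R(a,b)$ because $g(h-1)\le j$. Now let $(a',b')\preceq(a,b)$ be arbitrary points of $\Omega$. They are joined by increasing unit steps inside $\Omega$: as long as both coordinates must increase, at least one of the two steps keeps the level in $[k,N-k]$; once only one must, the level moves monotonically between two admissible values.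

\paragraph{A crossing implies that (ii) fails.} Let $(a_i,b_i)$, $0\le i\le k$, be a polygon crossing in $Y$, and take $t=a_k$. Then $k+1\le t\le b_0-1\le N-k-1$, so $j=t-k\in[1,h-1]$. We have $R(0,t)=\min(t-k,j)=j$ and
\[
(0,t)\preceq(a_0-1,b_0-1),\qquad(a_i,b_i)\preceq(a_{i+1}-1,b_{i+1}-1),\qquad(a_k,b_k)\preceq(t,N),
\]
all inside $\Omega$. By monotonicity and $R(a_i,b_i)=R(a_i-1,b_i-1)+1$ we get $R(t,N)\ge j+k+1>t$, which violates \eqref{eq:criterion}.

\paragraph{No crossing implies (ii).} Fix $j$ and $t=k+j$, and walk back from $(t,N)$. At a cell of $D_0\setminus Y$ move to one of $(a,b-1),(a-1,b)$ that attains the maximum in \eqref{eq:R}. At a cell of $Y$ record it and move to $(a-1,b-1)$. Stop at the first point $(a',b')\in\Omega\setminus D_0$. If $c$ cells were recorded, then $R(t,N)=R(a',b')+c$. The recorded cells form a chain, strictly increasing in both coordinates, inside $(a',t]\times(b',N]$. There are three ways to stop.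
\begin{itemize}
\item $b'-a'=k$. Then $R(a',b')=a'$ and $c\le t-a'$.
\item $b'-a'=N-k$. Then $R(a',b')=a'+j$ and $c\le N-b'=k-a'$.
\item $a'=0$. Then $R(a',b')=\min(b'-k,j)$. At most $k$ recorded cells have $b>t$, because $k+1$ of them, satisfying $1\le a\le t<b\le N$, would form a polygon crossing in $Y$. At most $\max(0,t-b')$ recorded cells have $b\le t$. Moreover $\min(b'-k,j)+\max(0,t-b')=j$: if $b'\le t$ the sum is $(b'-k)+(t-b')$, and if $b'>t$ it is $j+0$.
\end{itemize}
In each case $R(t,N)\le j+k=t$, so \eqref{eq:criterion} holds. This completes the proof of Proposition~\ref{prop:polygon}. \qed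

\section{Folding the polygon onto the half-cylinder}\label{sec:fold}

\subsection{From cells to relevant edges}

A cell may have level up to $N-k-1$, whereas relevant edges have length at most $L=N/2$. The two are related by a folding. Let
\[
\rho(a,b)=(b-L,a+L),\qquad\tau(a,b)=(a+n,b+n),\qquad\text{so that }\gamma=\tau^k\rho .
\]
The map $\rho$ is an involution of the set $\mathcal S$. It preserves $a+b$, sends level $d$ to $2L-d$, and fixes exactly the cells of level $L$. Define
\[
\varphi(a,b)=\begin{cases}[a,b],&b-a\le L,\\ [b-L,a+L],&b-a\ge L.\end{cases}
\]
This is a relevant edge of $\overline{\mathcal C}_n$, and the fibers of $\varphi$ are the sets $\{c,\rho c\}$. Writing $+x$ for the translation of edges by $x$, we have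
\[
\varphi\rho=\varphi,\qquad\varphi\tau=\varphi+n,\qquad\varphi\gamma=\varphi+L .
\]

Folding may reverse the roles of the ends of some chords of a crossing but not of others, so it is not obvious that it respects crossings. Up to translations by multiples of $L$, it does.

\begin{lemma}\label{lem:fold}
(i) If $c_0,\dots,c_k$ is a polygon crossing, there are integers $z_i$ such that the edges $\varphi(c_i)+z_iL$, $0\le i\le k$, form a $(k+1)$-crossing.

(ii) If $[a_i,b_i]$, $0\le i\le k$, is a $(k+1)$-crossing of edges of length $\le L$, there are integers $z_i$ such that the cells $\gamma^{z_i}(a_i,b_i)$, $0\le i\le k$, form a polygon crossing.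
\end{lemma}

\begin{proof}
In (i) write $c_i=(a_i,b_i)$; in both parts number the pairs as in \eqref{eq:crossing}. In both cases $b_k<a_0+N$: in (i) because $b_k\le N<a_0+N$, in (ii) by the computation at the beginning of Section~\ref{sec:polygon}. Put $(p_0,\dots,p_{2k+1})=(a_0,\dots,a_k,b_0,\dots,b_k)$ and extend by $p_{i+2k+2}=p_i+N$ to a strictly increasing sequence of integers. For all $i\in\mathbb Z$ let $c_i=(p_i,p_{i+k+1})$; for $0\le i\le k$ this is $(a_i,b_i)$. Both $p_{i+k+1}-p_i$ and $p_i+N-p_{i+k+1}=p_{i+2k+2}-p_{i+k+1}$ are at least $k+1$, so $c_i\in\mathcal S$. Moreover $c_{i+k+1}=\gamma c_i$.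

(ii) Let $i_0$ be minimal with $p_{i_0}\ge1$. Then $p_{i_0+2k+1}=p_{i_0-1}+N\le N$, so $c_{i_0},\dots,c_{i_0+k}$ is a polygon crossing. The indices $i_0,\dots,i_0+k$ represent each residue modulo $k+1$ once, and $c_{i+k+1}=\gamma c_i$.

(i) Let $u_i=p_i$, $v_i=p_{i+k+1}-L$, $x_i=\max(u_i,v_i)$ and $y_i=\min(u_i,v_i)$. The level of $c_i$ is $v_i+L-u_i$. So $\varphi(c_i)$ is $[u_i,v_i+L]$ if $v_i\le u_i$ and $[v_i,u_i+L]$ if $v_i\ge u_i$; in both cases
\[
\varphi(c_i)=[x_i,\,y_i+L].
\]
The sequences $x_i$ and $y_i$ are strictly increasing. From $u_{i+k+1}=v_i+L$ and $v_{i+k+1}=p_i+N-L=u_i+L$ we get $y_{i+k+1}=y_i+L$, and $\eta_i=u_i-v_i$ satisfies $\eta_{i+k+1}=-\eta_i$. Choose $i$ with $\eta_i\ge0$, and let $j\in[i,i+k]$ be the largest index with $\eta_j\ge0$. Then $\eta_{j+1}\le0$, by the choice of $j$ if $j<i+k$, and because $\eta_{i+k+1}=-\eta_i$ if $j=i+k$. Therefore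
\[
x_j=u_j<u_{j+1}=y_{j+1}=y_{j-k}+L ,
\]
and
\[
x_{j-k}<\dots<x_j<y_{j-k}+L<\dots<y_j+L .
\]
So $\varphi(c_{j-k}),\dots,\varphi(c_j)$ is a $(k+1)$-crossing. The indices $j-k,\dots,j$ represent each residue modulo $k+1$ once, and $\varphi(c_{i+k+1})=\varphi(c_i)+L$.
\end{proof}

\subsection{From the symmetric group to $B_m$}

Identify the set $\{1,\dots,2m\}$, on which $S_h$ acts, with $\pm[m]=\{-m,\dots,-1,1,\dots,m\}$, in this order. Then $B_m\subset S_h$, with
\[
s_0=\sigma_m,\qquad s_i=\sigma_{m-i}\sigma_{m+i}\quad(1\le i\le m-1),
\]
and both longest elements equal $-\mathrm{id}$. For a word $Y$ in the $s_i$ let $\widehat Y$ be the word in the $\sigma_i$ obtained by these substitutions. Write $\delta_A$ and $\delta_B$ for the Demazure products in $S_h$ and $B_m$.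

\begin{lemma}\label{lem:unfold}
For every word $Y$ in $s_0,\dots,s_{m-1}$ we have $\delta_A(\widehat Y)=\delta_B(Y)$. If $Y$ is reduced in $B_m$, then $\widehat Y$ is reduced in $S_h$.
\end{lemma}

\begin{proof}
Induct on $|Y|$, and let $u=\delta_A(\widehat Y)=\delta_B(Y)\in B_m$. Consider appending $s_i$ with $i\ge1$. As $u(-x)=-u(x)$, we have $u(i)<u(i+1)$ if and only if $u(-i-1)<u(-i)$. The two pairs of positions are disjoint, so either both letters $\sigma_{m-i},\sigma_{m+i}$ increase $\delta_A$ or neither does. By (B2) the first case occurs exactly when $s_i$ increases $\delta_B$. For $s_0$ the ascent condition is $u(-1)<u(1)$ in both groups. If $Y$ is reduced, every letter of $Y$ increases $\delta_B$, hence every letter of $\widehat Y$ increases $\delta_A$.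
\end{proof}

\subsection{The word of a set of edges}

Let
\[
\Sigma=\{(a,b):\ k<b-a\le L,\ 0<a+b\le2n\}.
\]
The translation $\tau$ raises $a+b$ by $2n$ and preserves the level. So $\Sigma$ has $n$ cells on each of the $m$ levels $k+1,\dots,L$, and $(a,b)\mapsto[a,b]$ induces a bijection from $\Sigma$ to the relevant edges of $\mathcal C_n$. Fix a total order on $\Sigma$ in which $a+b$ is weakly increasing (edges are read by their midpoints), and give a cell of level $L-i$ the letter $s_i$, $0\le i\le m-1$. For a set $F$ of relevant edges of $\mathcal C_n$ let $P_F$ be the word of the cells of $\Sigma$ that do \emph{not} belong to $F$, and let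
\[
X_F=\varphi^{-1}(\overline F)\subseteq\mathcal S .
\]
The set $X_F$ is invariant under $\rho$, $\tau$ and $\gamma$. The subwords of $P_F$, as sets of positions, are exactly the words $P_{F'}$ with $F'\supseteq F$.

\begin{proposition}\label{prop:dictionary}
A linear extension of $D_1\setminus X_F$ can be chosen such that $Q(D_1\setminus X_F)=\widehat{P_F^{\,k}}$. The following are equivalent:
\begin{enumerate}
\item[(i)] $\overline F$ has no $(k+1)$-crossing;
\item[(ii)] $X_F$ has no polygon crossing;
\item[(iii)] $P_F^{\,k}\sqsupseteq w_0$ in $B_m$.
\end{enumerate}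
\end{proposition}

\begin{proof}
Since $\rho$ preserves $a+b$ and reflects levels in $L$, the set $\Sigma\cup\rho\Sigma$ consists of all cells with $0<a+b\le2n$. Hence $D_1=\{0<a+b\le2kn\}$ is the disjoint union of the slabs $\tau^j(\Sigma\cup\rho\Sigma)$, $0\le j<k$. Order $D_1$ slab by slab; within a slab follow the order of $\Sigma$ and place $\rho c$ immediately after $c$. This is a linear extension, because $a+b$ increases weakly along this order and increases strictly along every relation $c\prec c'$. Cells of levels $L-i$ and $L+i$ have letters $\sigma_{m-i}$ and $\sigma_{m+i}$, so a pair $\{c,\rho c\}$ of levels $L\mp i$ with $i\ge1$ contributes $\sigma_{m-i}\sigma_{m+i}$, and a cell of level $L$ contributes $\sigma_m$. As $X_F$ is invariant under $\rho$ and $\tau$, the word of $D_1\setminus X_F$ is $\widehat{P_F^{\,k}}$.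

By Proposition~\ref{prop:polygon}, (ii) holds if and only if $\widehat{P_F^{\,k}}\sqsupseteq w_0$ in $S_h$. By Lemmas~\ref{lem:demazure} and~\ref{lem:unfold} this is equivalent to $\delta_B(P_F^{\,k})=w_0$, that is, to (iii). If $X_F$ has a polygon crossing, then $\overline F$ has a $(k+1)$-crossing by Lemma~\ref{lem:fold}(i), because $\overline F$ is invariant under translation by $L$. If $\overline F$ has a $(k+1)$-crossing, then $X_F$ has a polygon crossing by Lemma~\ref{lem:fold}(ii), because $X_F$ is $\gamma$-invariant.
\end{proof}

\section{The power theorem, and the proof of Theorem~\ref{thm:main}}\label{sec:deduce}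

Let $m,k\ge1$. We call a word $P$ in $s_0,\dots,s_{m-1}$ \emph{full} if $P^k\sqsupseteq w_0$ in $B_m$, and \emph{exact} if $P^k$ is a reduced word for $w_0$. An exact word has $m^2/k$ letters, because $\ell(w_0)=m^2$. Conversely, a full word with $m^2/k$ letters is exact.

\begin{theorem}\label{thm:power}
If $k$ divides $m$, then every full word has an exact subword.
\end{theorem}

The proof is in Section~\ref{sec:power}.

\begin{remark}
Divisibility cannot be omitted. For $m=2$ and $k=4$ the word $s_0s_1$ is full, since already $(s_0s_1)^2$ is a reduced word for $w_0$, but an exact word would have a single letter, and the fourth power of a letter is not reduced. In our application $m=k(n-1)$.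
\end{remark}

\paragraph{The case $m=k$, by hand.} This is the case $n=2$. Let $P$ be full. Every generator $s_i$ occurs in $P$, because $w_0=-\mathrm{id}$ is not in the subgroup generated by the others: without $s_0$ no sign ever changes, and without $s_i$, $i\ge1$, the set $\{i+1,\dots,m\}$ is preserved. Choose one occurrence of each generator and let $P'$ be the resulting subword, with product $c$. On absolute values, $c$ is the product of the $m-1$ transpositions $(i\ \,i{+}1)$ in some order. Multiplying these in one at a time merges two cycles each time, as the transpositions are the edges of a path; so $c$ acts on absolute values as an $m$-cycle. Since $s_0$ occurs once, an odd number of the values $c(1),\dots,c(m)$ are negative. Hence $c^m$ sends every $y$ to $-y$. So $P'^m$ has $m^2$ letters and product $w_0$, and $P'$ is exact. For $m>k$ an exact word has $m^2/k>m$ letters, so some generators must be kept more than once, and this argument no longer applies.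

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:power}]
For $n=1$ there is nothing to prove. Let $n\ge2$, let $L,N,m,h$ be as in Section~\ref{sec:polygon}, and let $F$ be the relevant part of $T$. By Proposition~\ref{prop:dictionary}, $P_F$ is full. By Theorem~\ref{thm:power} there is a set $F'\supseteq F$ of relevant edges such that $P_{F'}$ is exact. By Proposition~\ref{prop:dictionary} again, $\overline{F'}$ has no $(k+1)$-crossing, and the maximality of $F$ gives $F'=F$. So $P_F$ is exact, and by Proposition~\ref{prop:dictionary} and Lemma~\ref{lem:unfold}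
\begin{equation}\label{eq:exact}
P_F^{\,k}\text{ is a reduced word for }w_0\in B_m,\qquad |D_1\setminus X_F|=\bigl|\widehat{P_F^{\,k}}\bigr|=\tbinom h2 .
\end{equation}

Let $e=[a,b]\notin\overline T$ have length $\le L$. All edges of length $\le k$ lie in $\overline T$, so $e$ is relevant. Hence $c=(a,b)$ is a cell with $\varphi(c)=e$, and $c\notin X_F$. Let $O=\{\gamma^ic:i\in\mathbb Z\}$ and $Y=X_F\cup O$. The orbit $O$ is disjoint from $X_F$ and meets $D_1$ in exactly one cell, so
\[
|D_1\setminus Y|=\tbinom h2-1,
\]
which is less than the length $\binom h2$ of the longest element of $S_h$. Hence $Q(D_1\setminus Y)\not\sqsupseteq w_0$, and by Proposition~\ref{prop:polygon} the set $Y$ contains a polygon crossing $c_0,\dots,c_k\in D_0$. At most one $c_i$ lies in $O$, because $D_0$ also meets $O$ only once.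

By Lemma~\ref{lem:fold}(i) suitable translates $\varphi(c_i)+z_iL$ form a $(k+1)$-crossing. If $c_i\in X_F$, the translate lies in $\overline T$. If $c_i\in O$, it has the form $e+zL$, because $\varphi(\gamma^ic)=e+iL$. As $\overline T$ has no $(k+1)$-crossing, the second case occurs for exactly one $i$. Translating the crossing by $-zL$ preserves $\overline T$ and yields a $(k+1)$-crossing in $\overline T\cup\{e\}$.
\end{proof}

\section{Proof of the power theorem}\label{sec:power}

Throughout, $m=qk$ with $q\ge1$ and $S=\{s_0,\dots,s_{m-1}\}$. We consider a shortest counterexample. Fullness survives rotation of a word and depends only on its Demazure product. In terms of group elements, rotation is conjugation by a generator. So we may conjugate a shortest counterexample by any generator that is a left or right descent, and its length can never drop. This rigidity brings the element into a normal form, a product of signed cycles on consecutive intervals, and restricts the sizes and signs of these cycles until an exact subword is visible.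

\subsection{Shortest counterexamples}

\begin{lemma}\label{lem:moves}
(a) Let $s\in S$. The word $sP_1$ is full if and only if $P_1s$ is, and $sP_1$ has an exact subword if and only if $P_1s$ has one.

(b) Let $\delta(P)\le\delta(R)$. If $P$ is full, so is $R$. If $P$ has an exact subword, so has $R$.
\end{lemma}

\begin{proof}
(a) We have $(sP_1)^k=sY$ and $(P_1s)^k=Ys$ for the same word $Y$. Since $w_0$ is central, Lemma~\ref{lem:rotation} applies with $s'=s$. An exact subword of $sP_1$ either lies in $P_1$ or has the form $sP_1'$ with $P_1'$ a subword of $P_1$; in the latter case $P_1's$ is full by what was just proved and has $m^2/k$ letters, so it is exact. The converse is symmetric.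

(b) If $P$ is full, a reduced word for $w_0$ in $P^k$ factors as $Y_1\cdots Y_k$, with $Y_i$ a reduced subword of $P$. Its product $y_i$ satisfies $y_i\le\delta(P)\le\delta(R)$, so by Lemma~\ref{lem:demazure} the word $R$ contains a reduced word $Y_i'$ for $y_i$. Then $Y_1'\cdots Y_k'$ is a subword of $R^k$ with $m^2$ letters and product $w_0$. If $P$ has an exact subword $P'$, apply this with all $Y_i=P'$ and choose all $Y_i'$ equal; the common word $Y_i'$ is an exact subword of $R$.
\end{proof}

By (b), whether $P$ is full, and whether it has an exact subword, depends only on $\delta(P)$. We call $w\in B_m$ \emph{full} if the words with Demazure product $w$ are full, and a \emph{counterexample} if it is full but these words have no exact subword. If $\Pi$ is any word with product $w$, then $w\le\delta(\Pi)$ by Lemma~\ref{lem:demazure}(i). Hence, by (b),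
\begin{equation}\label{eq:anyword}
\text{if $w$ is full, then every word with product $w$ is full.}
\end{equation}
Suppose that counterexamples exist, and let $Z$ be the set of those of minimal length.

\begin{lemma}\label{lem:conj}
Let $w\in Z$, $s\in S$, and $ws<w$ or $sw<w$. Then $\ell(sws)=\ell(w)$ and $sws\in Z$.
\end{lemma}

\begin{proof}
We have $\ell(sws)\in\{\ell(w),\ell(w)-2\}$. If $\ell(sws)=\ell(w)-2$, then $w$ has a reduced word $sP_2s$. Its rotation $P_2ss$ has Demazure product $sw$, since $P_2s$ is a reduced word for $sw$ and $(sw)s<sw$. By Lemma~\ref{lem:moves}(a), $sw$ is a counterexample shorter than $w$, a contradiction. So $\ell(sws)=\ell(w)$. If $ws<w$, let $P_1s$ be a reduced word for $w$. Then $sP_1$ is a word for $sws$ with $\ell(sws)$ letters, hence reduced, and Lemma~\ref{lem:moves}(a) gives $sws\in Z$. The case $sw<w$ is symmetric.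
\end{proof}

\begin{lemma}[No drop]\label{lem:nodrop}
Let $w\in Z$ and $1\le x<m$. The following three conditions cannot all hold:
\begin{enumerate}
\item[(1)] $w(x)>w(x+1)$;
\item[(2)] $w^{-1}(x)>w^{-1}(x+1)$;
\item[(3)] $\{w^{-1}(x),w^{-1}(x+1)\}$ is neither $\{x,x+1\}$ nor $\{-x,-x-1\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose they hold, and let $s=s_x$. By (1), $ws<w$. The map $s$ preserves the order of every pair except the two excluded in (3), so $(ws)^{-1}(x)=sw^{-1}(x)>sw^{-1}(x+1)=(ws)^{-1}(x+1)$. By (B2), $sws<ws$. Thus $\ell(sws)=\ell(w)-2$, contradicting Lemma~\ref{lem:conj}.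
\end{proof}

\subsection{Block form}

We call $w\in B_m$ a \emph{block element} if there are integers $0=M_1<M_2<\dots<M_{r+1}=m$ and signs $\varepsilon_1,\dots,\varepsilon_r$ with
\[
w(y)=y+1\quad(M_i<y<M_{i+1}),\qquad w(M_{i+1})=\varepsilon_i(M_i+1).
\]
The intervals $\{M_i+1,\dots,M_{i+1}\}$ are its \emph{blocks}, and $d_i=M_{i+1}-M_i$ are their sizes.

\begin{lemma}\label{lem:block}
$Z$ contains a block element.
\end{lemma}

\begin{proof}
We build the blocks from the top. Start with any $w\in Z$ and with $j=M'=m$, and maintain the following invariant: $w\in Z$, $1\le j\le M'$, the set $\{M'+1,\dots,m\}$ is a union of blocks on which $w$ acts as above, and $w(y)=y+1$ for $j\le y<M'$. Let $x=w^{-1}(j)$. By the invariant, the arguments $j,\dots,M'-1$ have the values $j+1,\dots,M'$, and arguments of absolute value $>M'$ have values of absolute value $>M'$. Hence $|x|\le j-1$ or $|x|=M'$; for $j=1$ only the latter is possible.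
\begin{itemize}
\item If $|x|=M'$, then $w(M')=\pm j$, and $\{j,\dots,M'\}$ is a block. Replace both $M'$ and $j$ by $j-1$; stop if this is $0$.
\item If $x=j-1$, then $w(j-1)=j$. Replace $j$ by $j-1$.
\item Otherwise $x\in\pm[j-1]$ is not the largest element of $\pm[j-1]$. Let $x'$ be its successor there and let $s\in S$ be the generator exchanging $x$ and $x'$; it fixes $\pm j,\dots,\pm m$. The absolute values $j+1,\dots,m$ are taken by $w$ only at arguments of absolute value $\ge j$, so $|w(x')|\le j$; since $x'\ne x$, we get $w(x')<j=w(x)$. By (B2), $ws<w$, and Lemma~\ref{lem:conj} gives $sws\in Z$. The element $sws$ satisfies the invariant with the same $j,M'$, because $s$ fixes all arguments and values occurring in it. Also $(sws)^{-1}(j)=s(x)=x'>x$. Replace $w$ by $sws$.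
\end{itemize}
For fixed $j$ and $M'$ the third case occurs finitely often, since $x$ increases; the other cases lower $j$. So the process ends, with a block element.
\end{proof}

Fix a block element $w\in Z$ with the notation above. We write down a word for it. For $0\le M<M'\le m$ let
\[
\beta^+_{M,M'}=s_{M+1}s_{M+2}\cdots s_{M'-1},\qquad
\beta^-_{M,M'}=s_Ms_{M-1}\cdots s_1s_0s_1\cdots s_{M'-1}.
\]
The rightmost letter acts first, so the product of $\beta^+_{M,M'}$ sends $y\mapsto y+1$ for $M<y<M'$ and $M'\mapsto M+1$. The word $\beta^-_{M,M'}$ is $s_M\cdots s_1s_0s_1\cdots s_M$ followed by $\beta^+_{M,M'}$, and the product of the former is the sign change of $M+1$. So the product of $\beta^\pm_{M,M'}$ acts by $y\mapsto y+1$ ($M<y<M'$), $M'\mapsto\pm(M+1)$, and fixes everything outside $\pm\{M+1,\dots,M'\}$. Consequently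
\[
\Pi=\beta^{\varepsilon_1}_{M_1,M_2}\,\beta^{\varepsilon_2}_{M_2,M_3}\cdots\beta^{\varepsilon_r}_{M_r,M_{r+1}}
\]
has product $w$, and $\Pi$ is full by \eqref{eq:anyword}.

\subsection{Signs and sizes of the blocks}

\begin{lemma}\label{lem:lastsign}
$\varepsilon_r=-$.
\end{lemma}

\begin{proof}
Otherwise $s_{M_r}$ does not occur in $\Pi$: the last factor uses indices $>M_r$ and the earlier ones use indices $<M_r$. Then the product of every subword of $\Pi^k$ maps $\{M_r+1,\dots,m\}$ to itself, so it is not $-\mathrm{id}$, although $\Pi$ is full.
\end{proof}

The next lemma compares neighboring blocks. The following example shows what it excludes.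

\begin{example}
Let $m=3$ and let $w$ have blocks $\{1,2\},\{3\}$ with signs $-,-$; in one-line notation $(w(1),w(2),w(3))=(2,-1,-3)$, and $\ell(w)=3+1+3=7$ by (B1). Then $w(2)=-1>-3=w(3)$ and $w^{-1}(2)=1>-3=w^{-1}(3)$, so conjugation by $s_2$ drops the length: $s_2ws_2=(3,-2,-1)$ has length $2+2+1=5$. So $w\notin Z$. Conjugating $s_2ws_2$ by $s_1$ we get $(-1,3,-2)$, again of length $5$; this is the block element with blocks $\{1\},\{2,3\}$. Thus a large block below a small one can be shortened by interlacing the two blocks. For larger blocks the drop appears only after several conjugations that preserve the length.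
\end{example}

\begin{lemma}\label{lem:neighbors}
If $\varepsilon_{i+1}=-$, then $\varepsilon_i=-$ and $d_i\le d_{i+1}$.
\end{lemma}

\begin{proof}
Let $d=d_i$, $d'=d_{i+1}$, $\varepsilon=\varepsilon_i$ and $J=\{M_i+1,\dots,M_{i+2}\}$. For a partition $J=A\sqcup B$ with $A=\{a_1<\dots<a_d\}$ and $B=\{b_1<\dots<b_{d'}\}$ let $w_{A,B}\in B_m$ agree with $w$ outside $\pm J$ and act by
\[
a_p\mapsto a_{p+1}\ (p<d),\quad a_d\mapsto\varepsilon a_1,\qquad
b_p\mapsto b_{p+1}\ (p<d'),\quad b_{d'}\mapsto-b_1 .
\]
Initially $w=w_{A,B}$ with all of $A$ below all of $B$. If $a_p=x$ and $b_{p'}=x+1$ are adjacent integers, then exchanging them does not change the order inside $A$ or inside $B$, so $s_xw_{A,B}s_x=w_{s_xA,\,s_xB}$. We call this the \emph{swap} $(a_p,b_{p'})$. It moves $b_{p'}$ below $a_p$. We always write $z=w_{A,B}$ for the current element and $a_p,b_p$ for the elements of the current sets.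
\begin{itemize}
\item If $z\in Z$ and $z^{-1}(a_p)>z^{-1}(b_{p'})$, the swap is \emph{legal}: by (B2) and Lemma~\ref{lem:conj}, its result is again in $Z$.
\item If in addition $z(a_p)>z(b_{p'})$, then (1) and (2) of Lemma~\ref{lem:nodrop} hold. Since $z^{-1}(a_p)\in\pm A$ and $z^{-1}(b_{p'})\in\pm B$, condition (3) holds, and we have a contradiction, as soon as $z^{-1}(a_p)\ne\pm a_p$, or $z^{-1}(b_{p'})\ne\pm b_{p'}$, or $z^{-1}(a_p)$ and $z^{-1}(b_{p'})$ have opposite signs.
\end{itemize}
Suppose the lemma fails, that is, $\varepsilon=+$, or $\varepsilon=-$ and $d>d'$. We reach a contradiction by legal swaps.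

\emph{Case $\varepsilon=+$.} For $p'=1,\dots,d'-1$ in turn perform the swaps $(a_d,b_{p'}),(a_{d-1},b_{p'}),\dots,(a_1,b_{p'})$, which move $b_{p'}$ below all of $A$. Each is legal, since $z^{-1}(a_p)\in A$ is positive, while $z^{-1}(b_{p'})$ is $-b_{d'}<0$ (for $p'=1$) or $b_{p'-1}<\min A$. Afterwards
\[
b_1<\dots<b_{d'-1}<a_1<\dots<a_d<b_{d'},
\]
so $a_d,b_{d'}$ are adjacent. For the same reason $z^{-1}(a_d)>z^{-1}(b_{d'})$, and $z(a_d)=a_1>-b_1=z(b_{d'})$. If $d'\ge2$, then $z^{-1}(b_{d'})=b_{d'-1}\ne\pm b_{d'}$; if $d'=1$, then $z^{-1}(a_d)>0>-b_1=z^{-1}(b_1)$ have opposite signs. This is a contradiction.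

\emph{Case $\varepsilon=-$ and $d>d'=1$.} The elements $a_d,b_1$ are adjacent, with $z^{-1}(a_d)=a_{d-1}>-b_1=z^{-1}(b_1)$, with $z(a_d)=-a_1>-b_1=z(b_1)$, and with $a_{d-1}\ne\pm a_d$. This is a contradiction.

\emph{Case $\varepsilon=-$ and $d>d'\ge2$.} First perform $(a_d,b_1),\dots,(a_1,b_1)$. These are legal: $z^{-1}(b_1)=-b_{d'}$, while $z^{-1}(a_p)=a_{p-1}>0$ for $p\ge2$, and $z^{-1}(a_1)=-a_d>-b_{d'}$, because $b_{d'}$ still lies above $A$. Then, for $p'=2,\dots,d'-1$ in turn, perform $(a_d,b_{p'}),(a_{d-1},b_{p'}),\dots,(a_{p'},b_{p'})$. Before stage $p'$ (and also for $p'=d'$, when all these stages are finished) the order is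
\[
b_1<a_1<b_2<a_2<\dots<b_{p'-1}<a_{p'-1}<a_{p'}<\dots<a_d<b_{p'}<\dots<b_{d'},
\]
and stage $p'$ places $b_{p'}$ between $a_{p'-1}$ and $a_{p'}$. A swap $(a_p,b_{p'})$ with $p\ge p'$ is legal because $z^{-1}(a_p)=a_{p-1}\ge a_{p'-1}>b_{p'-1}=z^{-1}(b_{p'})$. Finally perform the swap $(a_d,b_{d'})$, which is legal for the same reason. Now $a_{d-1}$ and $b_{d'}$ are adjacent, and $d-1\ge d'\ge2$. Therefore
\[
z^{-1}(a_{d-1})=a_{d-2}\ge a_{d'-1}>b_{d'-1}=z^{-1}(b_{d'}),\qquad z(a_{d-1})=a_d>-b_1=z(b_{d'}),
\]
and $a_{d-2}\ne\pm a_{d-1}$. This is a contradiction.
\end{proof}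

By Lemmas~\ref{lem:lastsign} and~\ref{lem:neighbors}, applied for $i=r-1,r-2,\dots,1$, all signs are $-$, and
\[
d_1\le d_2\le\dots\le d_r .
\]

\begin{lemma}\label{lem:size}
$d_r\le k$. Hence $d_i\le k$ for all $i$.
\end{lemma}

\begin{proof}
The word $\Pi$ is full, so a product of $k$ elements, each the product of a subword of $\Pi$, sends $m$ to $-m$. We show that each of them can advance only one step in the direction of $-m$. Let $M=M_r$. Define the \emph{height} $\lambda(-(M+i))=i$ for $1\le i\le d_r$, and $\lambda=0$ on all other elements of $\pm[m]$.

\emph{Claim: if $u$ is the product of a subword of $\Pi$, then $\lambda(u(y))\le\lambda(y)+1$ for all $y$.} Read from the right, $\Pi$ begins with $s_{m-1},s_{m-2},\dots,s_{M+1}$, and all remaining letters have index $\le M$. In the first phase, a letter $s_j$ with $j>M$ exchanges $-j$ and $-(j+1)$, of heights $j-M$ and $j-M+1$, and changes no other height. The indices decrease, so an element raised by $s_j$ to $-(j+1)$ is fixed by all later letters of this phase; thus the phase raises the height by at most $1$. In the second phase, letters of index $\le M$ fix the elements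 of height $\ge2$ and preserve the set of elements of height $\le1$. So an element that enters this phase with height $\ge2$ keeps it, and any other element ends with height $\le1\le\lambda(y)+1$. This proves the claim.

Since $\lambda(m)=0$ and $\lambda(-m)=d_r$, we get $d_r\le k$.
\end{proof}

\subsection{The exact subword}

First, $\Pi$ is a reduced word for $w$. All signs are $-$, and $|\beta^-_{M,M'}|=M+M'$, so $|\Pi|=\sum_i(M_i+M_{i+1})$. We compute $\ell(w)$ by (B1). The negative values are $-(M_i+1)$, at positions $M_{i+1}$; they contribute $\sum_i(M_i+1)$. The positive entries of $(w(1),\dots,w(m))$ increase from left to right, and each negative entry is smaller than all earlier entries. So there are $\sum_i(M_{i+1}-1)$ inversions, and $\ell(w)=\sum_i(M_i+M_{i+1})=|\Pi|$. Hence $\delta(\Pi)=w$.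

Now compare with equal blocks of size $k$; this is the only place where $k\mid m$ is used. Put $n_j=m-jk$ for $0\le j\le q$. All $d_i\le k$ and $\sum_i d_i=qk$, so $r\ge q$, and
\[
M_{r+1-j}=m-(d_r+d_{r-1}+\dots+d_{r+1-j})\ge n_j\qquad(0\le j\le q).
\]
Therefore, for $1\le j\le q$, the word $\beta^-_{n_j,n_{j-1}}=s_{n_j}\cdots s_0\cdots s_{n_{j-1}-1}$ is a subword of $\beta^-_{M_{r+1-j},M_{r+2-j}}$, and
\[
P'=\beta^-_{n_q,n_{q-1}}\cdots\beta^-_{n_2,n_1}\,\beta^-_{n_1,n_0}
\]
is a subword of $\Pi$. Its number of letters is
\[
\sum_{j=1}^q(n_j+n_{j-1})=\sum_{j=1}^q\bigl(2m-(2j-1)k\bigr)=2mq-kq^2=kq^2=\frac{m^2}k .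
\]
Its product $v$ acts on each block $\{y_1<\dots<y_k\}$ of size $k$ by $y_1\mapsto y_2\mapsto\dots\mapsto y_k\mapsto-y_1$, so $v^k=-\mathrm{id}=w_0$. Thus $P'^k$ has $m^2$ letters and product $w_0$, and $P'$ is exact. So $\Pi$, a word with Demazure product $w$, has an exact subword. This contradicts $w\in Z$ and proves Theorem~\ref{thm:power}. \qed

\section{The structure of $k$-triangulations: proof of Theorem~\ref{thm:structure}}\label{sec:structure}

We keep the notation $L=kn$, $N=2L$, $m=k(n-1)$, $h=2m$. Let $F$ be the relevant part of $T$. For $n\ge2$ we use that \eqref{eq:exact} holds for every $k$-triangulation.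

\subsection{Counting: part (a)}

For $n=1$ see the remark after the theorem. Let $n\ge2$. By \eqref{eq:exact}, $|P_F|=m^2/k=k(n-1)^2$. As $|\Sigma|=nm=kn(n-1)$, we get
\[
|F|=kn(n-1)-k(n-1)^2=k(n-1).
\]
Together with the $kn$ edges of length $\le k$ this makes $k(2n-1)$ edges. Let $\nu$ be the number of letters $s_0$ in $P_F$. In passing from $P_F^{\,k}$ to $\widehat{P_F^{\,k}}$ every letter except $s_0$ is doubled, so \eqref{eq:exact} gives $2m^2-k\nu=\binom{2m}2=2m^2-m$. Hence $\nu=m/k=n-1$. The letters $s_0$ belong to the $n$ cells of $\Sigma$ of level $L=kn$, so exactly one of the $n$ edges of length $kn$ belongs to $F$.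

\subsection{Long edges: part (b)}

This part uses only (a) and Theorem~\ref{thm:main}, and it includes $n=1$. Edges $e\notin\overline T$ of length $\le kn$ always create a crossing, by Theorem~\ref{thm:main}. Let $e=[a,b]$ with $b-a>kn$; then $e\notin\overline T$ by Lemma~\ref{lem:relevant}. Shift the indices so that $x=0$; then $f_j=[jn,(j+k)n]\in\overline T$ for all $j\in\mathbb Z$.

If $n\nmid b$, choose $s$ with $(s+k-1)n<b<(s+k)n$. Then $a<b-kn<sn$, and $e,f_s,\dots,f_{s+k-1}$ is a $(k+1)$-crossing:
\[
a<sn<\dots<(s+k-1)n<b<(s+k)n<\dots<(s+2k-1)n .
\]
If $n\nmid a$, choose $s$ with $(s+k-1)n<a<(s+k)n$. Then $b>a+kn>(s+2k-1)n$, and $f_s,\dots,f_{s+k-1},e$ is a $(k+1)$-crossing: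
\[
sn<\dots<(s+k-1)n<a<(s+k)n<\dots<(s+2k-1)n<b .
\]

Now let $n\mid a$ and $n\mid b$, and suppose that $e$ forms a $(k+1)$-crossing with $k$ edges of $\overline T$. These have length at most $kn$. We replace $e$ by an edge of $\overline T$ of length $kn$ sharing an endpoint with $e$. Each of the $k$ edges $[c,d]$ is of type L, meaning $c<a<d<b$, or of type R, meaning $a<c<b<d$.
\begin{itemize}
\item Suppose some $[c',d']$ is of type L. Let $e'=[a,a+kn]\in\overline T$. An edge of type L has $c<a<d\le c+kn<a+kn$, so it crosses $e'$. An edge $[c,d]$ of type R has $c'<a<c$ and crosses $[c',d']$, so $a<c<d'\le c'+kn<a+kn<b<d$, and it crosses $e'$.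
\item Suppose all $k$ edges are of type R. Let $e'=[b-kn,b]\in\overline T$. Then $b-kn<d-kn\le c<b<d$, so each of them crosses $e'$.
\end{itemize}
In both cases $e'$ and the $k$ edges form a $(k+1)$-crossing in $\overline T$, a contradiction. So $\overline T\cup\{e\}$ has no $(k+1)$-crossing. The shortest exceptional edges are the translates of $[x,x+(k+1)n]$ by multiples of $n$, of length $(k+1)n$.

\subsection{Every ridge lies in two facets: part (c)}

The facets of $\Delta$ are the relevant parts of the $k$-triangulations, so $\Delta$ is pure with facets of size $k(n-1)$ by (a). Let $F\in\Delta$ now be a face of size $k(n-1)-1$, and let $P=P_F$. Then $|P|=m^2/k+1$, and $P^k\sqsupseteq w_0$ by Proposition~\ref{prop:dictionary}. By the same proposition and purity, the facets containing $F$ correspond to the positions $p$ of $P$ for which $(P\setminus p)^k\sqsupseteq w_0$. Let $f$ be their number; $f\ge1$ by purity. We count them as fixed points of a symmetry of a sphere.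

Let $K$ be the subword complex of $(P^k,w_0)$: its faces are the sets of positions of $P^k$ whose complementary word contains $w_0$. By Knutson and Miller \cite[Thm~3.7 and Cor.~3.8]{KM}, the subword complex of $(Q,\pi)$ is homeomorphic to a sphere if $\delta(Q)=\pi$. Here $\delta(P^k)=w_0$. The facets of $K$ are the complements of reduced words for $w_0$, so they have $k|P|-m^2=k$ elements, and the geometric realization of $K$ is a sphere $S^{k-1}$.

Let $g$ be the cyclic shift of the positions by $|P|$ modulo $k|P|$. If the complementary word of a set of positions is $Q_1Q_2$, where $Q_2$ comes from the last copy of $P$, then the complementary word of its image is $Q_2Q_1$. Since $w_0$ is central, repeated use of Lemma~\ref{lem:rotation} shows that $g$ is an automorphism of $K$. All $g$-orbits of positions have $k$ elements, and faces have at most $k$ elements. So the nonempty $g$-invariant faces are single orbits, and the orbit of a position $p$ of $P$ is a face if and only if $(P\setminus p)^k\sqsupseteq w_0$. There are exactly $f$ of them.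

In the barycentric subdivision of $K$, whose simplices are the chains of nonempty faces of $K$, orient each simplex by inclusion; then $g$ permutes the oriented simplices without signs. A chain is fixed if and only if all its members are invariant, because they have different sizes. As all nonempty invariant faces have size $k$, the fixed simplices are exactly $f$ vertices. The Hopf trace formula equates the alternating sum of traces of $g$ on chain groups with that on homology groups. Applied to the augmented rational chain complex, it gives
\[
-1+f=(-1)^{k-1}\operatorname{tr}\bigl(g\mid\tilde H_{k-1}(S^{k-1};\mathbb Q)\bigr)=\pm1 ,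
\]
since $g$ acts invertibly on $\tilde H_{k-1}(S^{k-1};\mathbb Z)\cong\mathbb Z$. So $f\in\{0,2\}$, and $f\ge1$ gives $f=2$.

\subsection{Symmetric triangulations of the polygon: part (d)}

Let the vertices of the $N$-gon be $\mathbb Z/N$, with representatives $1,\dots,N$. Chords of cyclic length $\le k$ lie in no $(k+1)$-crossing, so they belong to every $k$-triangulation of the polygon; they are the reductions of the edges of length $\le k$. The other chords correspond bijectively to the cells of $D_0$, equivalently to the $\gamma$-orbits in $\mathcal S$: the orbit of $(a,b)$ gives the chord $\{a,b\}$ modulo $N$. Under this correspondence $(k+1)$-crossings of chords are polygon crossings, and the rotation by $n$ is induced by $\tau$.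

So sets of such chords invariant under rotation by $n$ correspond to sets $Y\subseteq\mathcal S$ invariant under $\gamma$ and $\tau$. Such a $Y$ is also invariant under $\rho=\tau^{-k}\gamma$. Since the fibers of $\varphi$ are the sets $\{c,\rho c\}$ and $\varphi\tau=\varphi+n$, these $Y$ are exactly the sets $X_F$, where now $F$ is any set of relevant edges of $\mathcal C_n$, and $F$ is determined by $X_F$. The chords given by $X_F$ are the reductions modulo $N$ of the edges of $\overline F$: a cell $(a,b)\in X_F$ of level $\le L$ gives the reduction of $\varphi(a,b)=[a,b]$, and a cell of level $\ge L$ gives the same chord as $\gamma^{-1}(a,b)=(b-N,a)\in X_F$, which has level $\le L$. Conversely, every edge $[a,b]$ of $\overline F$ arises from the cell $(a,b)$.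

Let $F$ be the relevant part of a $k$-triangulation on $\mathcal C_n$. Then $X_F$ has no polygon crossing, by Proposition~\ref{prop:dictionary}. Adding any further $\gamma$-orbit leaves fewer than $\binom h2$ cells in the complement in $D_1$, by \eqref{eq:exact}, and so creates a polygon crossing, by Proposition~\ref{prop:polygon}. Hence $X_F$, together with the short chords, gives a $k$-triangulation of the polygon, invariant under $i\mapsto i+n$.

Conversely, let $X_F$ come from an invariant $k$-triangulation of the polygon. Then $F\in\Delta$ by Proposition~\ref{prop:dictionary}. For every $F'\supsetneq F$ the set $X_{F'}\supsetneq X_F$ contains a polygon crossing, so $F'\notin\Delta$. Hence $F$ is maximal and is the relevant part of a $k$-triangulation on $\mathcal C_n$. This completes the proof of Theorem~\ref{thm:structure}. \qed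

\begin{thebibliography}{9}

\bibitem{BB}
A.~Bj\"orner and F.~Brenti, \emph{Combinatorics of Coxeter Groups}, Graduate Texts in Mathematics 231, Springer, 2005.

\bibitem{KM}
A.~Knutson and E.~Miller, \emph{Subword complexes in Coxeter groups}, Adv. Math. 184 (2004).

\bibitem{STYZ}
Saskia Solotko, Katherine Tung, Mengyuan Yang and Yuchong Zhang, \emph{Multitriangulations on the half-cylinder}, arXiv:2506.16598 (2025).

\end{thebibliography}
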